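\title{Stanley depth of integral closures of powers of monomial ideals and the analytic spread}

\begin{abstract}
Let $I$ be a nonzero proper monomial ideal of $S=\mathbb{K}[x_1,\dots,x_n]$ with analytic spread $\ell(I)$. We prove that $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\ge n-\ell(I)$ for $0\le k<m$ and that $\operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1$ for $k\ge 1$. For integrally closed $I$ this proves a conjecture posed by Seyed Fakhari. We also show that both bounds are attained asymptotically for every monomial ideal. The Stanley decompositions are the fibers of a map that shifts an exponent vector by a small irrational vector and then sends it to the lexicographically smallest point below it in a dilate of the Newton polyhedron.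
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be a field, $S=\mathbb{K}[x_1,\dots,x_n]$ and $\mathfrak{m}=(x_1,\dots,x_n)$. We write $\mathbb{N}=\{0,1,2,\dots\}$, $x^b=x_1^{b_1}\cdots x_n^{b_n}$ for $b\in\mathbb{N}^n$, and $p\le p'$ for the componentwise order on $\mathbb{R}^n$.

Let $M$ be a finitely generated $\mathbb{Z}^n$-graded $S$-module. A \emph{Stanley decomposition} of $M$ is a finite decomposition $M=\bigoplus_i u_i\mathbb{K}[Z_i]$ of $\mathbb{K}$-vector spaces, where $u_i\in M$ is homogeneous, $Z_i\subseteq\{x_1,\dots,x_n\}$, and the \emph{Stanley space} $u_i\mathbb{K}[Z_i]$ is a free $\mathbb{K}[Z_i]$-module of rank one. The \emph{Stanley depth} $\operatorname{sdepth}(M)$ is the maximum of $\min_i|Z_i|$ over all Stanley decompositions of $M$. For monomial ideals and their quotients it measures how well the set of monomials can be cut into pieces that extend freely in many coordinate directions.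

Let $I$ be a monomial ideal. Its \emph{integral closure} $\overline{I}$ is the monomial ideal spanned by the monomials $u$ with $u^s\in I^s$ for some $s\ge1$, and $I$ is \emph{integrally closed} if $I=\overline{I}$. The \emph{analytic spread} $\ell(I)$ is the Krull dimension of the fiber ring $\mathcal{R}(I)/\mathfrak{m}\mathcal{R}(I)$, where $\mathcal{R}(I)=\bigoplus_{k\ge0}I^kt^k\subseteq S[t]$ is the Rees algebra. The degree $k$ part of the fiber ring is $I^k/\mathfrak{m}I^k$, whose dimension is the minimal number of generators of $I^k$; thus $\ell(I)-1$ is the degree of the polynomial growth of that number. The following conjecture was posed in \cite{SF}: for every nonzero proper integrally closed monomial ideal $I$ of $S$,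
\begin{equation}\label{eq:conj}
\operatorname{sdepth}(S/I)\ge n-\ell(I)\qquad\text{and}\qquad\operatorname{sdepth}(I)\ge n-\ell(I)+1 .
\end{equation}

Two families show why these are the numbers to expect. If $I=(x^a)$ is principal, the fiber ring is $\mathbb{K}[x^at]$, so $\ell(I)=1$. The ideal $I=x^aS$ is one Stanley space, of Stanley depth $n$. Sorting a monomial $x^b\notin I$ by the first index $i$ with $b_i<a_i$ and by $j=b_i$ gives
\[
S/I=\bigoplus_{i=1}^n\ \bigoplus_{0\le j<a_i}x_1^{a_1}\cdots x_{i-1}^{a_{i-1}}x_i^{\,j}\,\mathbb{K}[x_l:l\ne i],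
\]
and no Stanley space of $S/I$ can use all variables, because $x^a$ annihilates $S/I$. So both inequalities in \eqref{eq:conj} are equalities. If $I=(x_1,\dots,x_r)$, the fiber ring is a polynomial ring in $r$ variables, and $S/I=\mathbb{K}[x_{r+1},\dots,x_n]$ has Stanley depth $n-r=n-\ell(I)$. The second inequality can be strict: for $n=r=3$ it asks for Stanley depth $1$, while sorting monomials by their support gives
\[
(x,y,z)=x\mathbb{K}[x,y]\oplus y\mathbb{K}[y,z]\oplus z\mathbb{K}[x,z]\oplus xyz\,\mathbb{K}[x,y,z].
\]

We prove the conjecture in a form that holds for the integral closures of all powers of an arbitrary monomial ideal. Put $\overline{I^0}=S$.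

\begin{theorem}\label{thm:lower}
Let $I$ be a nonzero proper monomial ideal of $S$, not necessarily integrally closed. For all integers $0\le k<m$:
\begin{itemize}
\item[(a)] $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\ge n-\ell(I)$;
\item[(b)] if $k\ge1$, then $\operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1$.
\end{itemize}
\end{theorem}

If $I=\overline{I}$, then (a) with $(k,m)=(0,1)$ and (b) with $k=1$ are the inequalities \eqref{eq:conj}. For large exponents the bounds cannot be improved.

\begin{theorem}\label{thm:sharp}
Let $I$ be a nonzero proper monomial ideal of $S$.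
\begin{itemize}
\item[(i)] $\operatorname{sdepth}(\overline{I^k})=n-\ell(I)+1$ for all sufficiently large $k$.
\item[(ii)] For every fixed $k\ge0$, $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})=n-\ell(I)$ for all sufficiently large $m$. In particular $\lim_{m\to\infty}\operatorname{sdepth}(S/\overline{I^m})=n-\ell(I)$.
\end{itemize}
\end{theorem}

Both theorems are statements about one convex set. From now on $I$ is a nonzero proper monomial ideal, $A\subset\mathbb{N}^n$ is the set of exponents of its minimal monomial generators,
\[
P=\operatorname{conv}(A)+\mathbb{R}^n_{\ge0}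
\]
is its \emph{Newton polyhedron}, and $d$ is the largest dimension of a compact face of $P$. The monomials of $\overline{I^k}$ correspond to the lattice points of $kP$ (Lemma~\ref{lem:closure}), and $\ell(I)=d+1$ (Proposition~\ref{prop:spread}). So Theorem~\ref{thm:lower}(b) asks for a partition of $kP\cap\mathbb{Z}^n$ into pieces in which at most $d$ coordinates are frozen. This is plausible: every point of $kP$ lies above a point $p$ of a compact face, and $d$ coordinates should suffice to locate $p$ on a face of dimension at most $d$, leaving the other $n-d$ coordinates free. For the quotient one must also record the level $s$ of the dilate $sP$ that the point reaches, and this costs one more coordinate. The heuristic fails as it stands, because lattice points are in special position with respect to the faces of $P$. Section~\ref{sec:example} shows the failure and the remedy on the ideal $(x,yz)$, Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.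

\section{Orthants and the Newton polyhedron}\label{sec:prelim}

\subsection*{Stanley decompositions as partitions}
For $c\in\mathbb{Z}^n$ and $T\subseteq\{1,\dots,n\}$, the \emph{orthant} with corner $c$ and frozen coordinates $T$ is
\[
\Omega(c,T)=\{b\in\mathbb{Z}^n:\ b_i=c_i\text{ for }i\in T,\ b_i\ge c_i\text{ for }i\notin T\}.
\]
For $c\in\mathbb{N}^n$ it is the set of exponents of the monomials in $x^c\,\mathbb{K}[x_i:i\notin T]$.

\begin{lemma}\label{lem:dictionary}
Let $J'\subsetneq J$ be monomial ideals, where $J'=0$ and $J=S$ are allowed, and let $\Lambda=\{b\in\mathbb{N}^n:x^b\in J\setminus J'\}$. Then $\operatorname{sdepth}(J/J')\ge n-e$ if and only if $\Lambda$ is a disjoint union of finitely many orthants $\Omega(c,T)$ with $|T|\le e$.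
\end{lemma}

\begin{proof}
The classes of the $x^b$ with $b\in\Lambda$ form a basis of $J/J'$, with one element in each degree $b\in\Lambda$. So a nonzero homogeneous element is a scalar multiple of the class of some $x^c$ with $c\in\Lambda$. For $Z=\{x_i:i\notin T\}$, the space $x^c\mathbb{K}[Z]\subseteq J/J'$ is free of rank one over $\mathbb{K}[Z]$ exactly when no $x^b$ with $b\in\Omega(c,T)$ vanishes in $J/J'$, that is, when $\Omega(c,T)\subseteq\Lambda$; these $x^b$ are then a basis of the space. Finitely many such spaces have direct sum $J/J'$ exactly when their orthants are disjoint and cover $\Lambda$.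
\end{proof}

\subsection*{Facts on polyhedra}
We use the following textbook facts. A \emph{polyhedron} is a set $\{p:\alpha_j\cdot p\ge\beta_j,\ j\in\mathcal{J}\}$ with $\mathcal{J}$ finite; it is \emph{rational} if the $\alpha_j,\beta_j$ can be chosen rational. The sum of the convex hull of finitely many rational points and a cone with finitely many rational generators is a rational polyhedron, and a nonempty rational polyhedron contains a rational point. The \emph{recession cone} of a nonempty polyhedron is the set of $y$ whose addition maps the polyhedron into itself; it equals $\{y:\alpha_j\cdot y\ge0\ \forall j\}$, and it is zero if and only if the polyhedron is compact. A \emph{face} is a nonempty subset obtained by turning some of the inequalities into equations. There are finitely many faces, and a face of a face is a face. If a convex combination with positive weights of points of the polyhedron lies in a face, then all of these points lie in the face. A point $p$ of a face $F$ lies in the \emph{relative interior} $\operatorname{relint}F$ if for every direction $u$ of the affine hull $\operatorname{aff}F$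 one has $p\pm\eta u\in F$ for small $\eta>0$, and every point of a polyhedron lies in the relative interior of exactly one face. A compact face is the convex hull of its vertices, and its relative interior consists of the convex combinations of all its vertices with positive weights.

\subsection*{The dilates of $P$}
The vertices of $P$ lie in $A$. Indeed, let $p=p'+y$ be a vertex, with $p'\in\operatorname{conv}(A)$ and $y\ge0$. Since $p$ is the midpoint of $p'$ and $p'+2y$, we get $p=p'$, and then every $a\in A$ that has positive weight in $p'$ equals $p$.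

The recession cone of $P$ is $\mathbb{R}^n_{\ge0}$, so every linear form that is bounded below on $P$ has nonnegative coefficients and attains its minimum on $A$. Hence
\[
P=\{p:\alpha_j\cdot p\ge\beta_j,\ j\in\mathcal{J}\},\qquad \alpha_j\in\mathbb{N}^n,\quad \beta_j=\min_{a\in A}\alpha_j\cdot a\in\mathbb{N},
\]
with $\mathcal{J}$ finite. Since $I$ is proper, $0\notin A$, so $0\notin P$, and therefore some $\beta_j$ is positive. For real $s\ge0$ put
\[
sP=\{p:\alpha_j\cdot p\ge s\beta_j,\ j\in\mathcal{J}\}.
\]
For $s>0$ this is the dilate of $P$, and $0P$ is the recession cone $\mathbb{R}^n_{\ge0}$. Each $sP$ lies in $\mathbb{R}^n_{\ge0}$ and is \emph{upward closed}: $p\in sP$ and $p\le p'$ imply $p'\in sP$, because $\alpha_j\ge0$. The family decreases: $sP\supseteq s'P$ for $s\le s'$, because $\beta_j\ge0$.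

\begin{lemma}\label{lem:closure}
For every integer $k\ge0$, the ideal $\overline{I^k}$ is spanned by the $x^b$ with $b\in kP\cap\mathbb{Z}^n$.
\end{lemma}

\begin{proof}
For $k=0$ both sides are $S$. Let $k\ge1$. If $x^{sb}\in I^{ks}$, then $sb\ge a_1+\dots+a_{ks}$ with $a_i\in A$, and division by $ks$ gives $b/k\in P$. Conversely, let $b\in kP\cap\mathbb{Z}^n$. The tuples $(\lambda_a)_{a\in A}$ with $\lambda_a\ge0$, $\sum_a\lambda_a=1$ and $b\ge k\sum_a\lambda_aa$ form a nonempty rational polyhedron, so there is a rational one. Choose $s\ge1$ with all $s\lambda_a\in\mathbb{N}$. Then $sb\ge\sum_a(ks\lambda_a)a$, a sum of $ks$ elements of $A$, so $x^{sb}\in I^{ks}$.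
\end{proof}

Call $p\in P$ \emph{minimal} if $p-\eta e_i\notin P$ for all $i$ and all $\eta>0$, where $e_i$ is the $i$th unit vector. A point of $P$ with smallest coordinate sum is minimal, so the next lemma shows in particular that compact faces exist and $d$ is defined.

\begin{lemma}\label{lem:minimal}
A minimal point of $P$ lies in the relative interior of a compact face.
\end{lemma}

\begin{proof}
Let $p\in\operatorname{relint}F$ with $F$ not compact. Then $F$ has a recession vector $y\ne0$. It satisfies $\alpha_j\cdot y\ge0$ for all $j$, so $y\ge0$, and it is a direction of $\operatorname{aff}F$, so $p-\eta y\in F$ for small $\eta>0$. Choose $i$ with $y_i>0$. Then $p-\eta y_ie_i\ge p-\eta y$, so $p-\eta y_ie_i\in P$ and $p$ is not minimal.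
\end{proof}

\begin{lemma}\label{lem:weight}
For every compact face $F$ of $P$ there are $v\in\mathbb{Z}^n_{>0}$ and an integer $h>0$ such that, for all real $s>0$, one has $v\cdot p\ge sh$ on $sP$, with equality exactly on $sF$.
\end{lemma}

\begin{proof}
By scaling, it suffices to treat $s=1$. Since $P$ is not compact, $F\ne P$, so $F=\{p\in P:\alpha_j\cdot p=\beta_j,\ j\in\mathcal{J}_F\}$ with $\mathcal{J}_F\ne\emptyset$. Put $v=\sum_{j\in\mathcal{J}_F}\alpha_j$ and $h=\sum_{j\in\mathcal{J}_F}\beta_j$. Then $v\cdot p\ge h$ on $P$, with equality exactly on $F$. If $v_i=0$, then the $i$th entry of $\alpha_j$ vanishes for all $j\in\mathcal{J}_F$, so $F+\mathbb{R}_{\ge0}e_i\subseteq F$, which contradicts compactness. Thus $v>0$, and $h=v\cdot p>0$ for $p\in F$, because $p\ge0$ and $p\ne0$.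
\end{proof}

The modules in our theorems are nonzero: if $a$ is a vertex of $F$ and $k<m$, then $ka\in kP$, while $v\cdot ka=kh<mh$ gives $ka\notin mP$.

\section{The analytic spread and compact faces}\label{sec:spread}

The following formula is known; see \cite{BA}. We include a proof.

\begin{proposition}\label{prop:spread}
$\ell(I)=d+1$.
\end{proposition}

\begin{proof}
Let $B=\mathcal{R}(I)/\mathfrak{m}\mathcal{R}(I)$. It is generated over $\mathbb{K}$ by the classes of the $x^at$ with $a\in A$. Recall that $\dim B$ is the maximum of $\dim B/\mathfrak{p}$ over the minimal primes $\mathfrak{p}$, and that the dimension of a finitely generated domain over $\mathbb{K}$ is the transcendence degree of its fraction field. For a compact face $F$ let $R_F=\mathbb{K}[x^at:a\in A\cap F]\subseteq\mathcal{R}(I)$. The transcendence degree of an algebra generated by monomials is the rank of their exponent vectors: monomials with a maximal linearly independent set of exponents are algebraically independent, and each other generator has a power that is a Laurent monomial in them. The rank of $\{(a,1):a\in A\cap F\}$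 is one more than the dimension of the affine hull of $A\cap F$. This hull is $\operatorname{aff}F$, because $A\cap F$ contains the vertices of $F$. So $\dim R_F=\dim F+1$.

\emph{The inequality $\ell(I)\ge d+1$.} Let $\dim F=d$ and take $v,h$ from Lemma~\ref{lem:weight}. A monomial $x^bt^k\in R_F$ has $v\cdot b=kh$. A monomial $x^b\in\mathfrak{m}I^k$ satisfies $b\ge e_i+a_1+\dots+a_k$ for some $i$ and some $a_l\in A$, so $v\cdot b\ge v_i+kh>kh$. Both $R_F$ and $\mathfrak{m}\mathcal{R}(I)$ are spanned by monomials, and they have none in common; hence $R_F$ embeds in $B$. The multiplicative set $R_F\setminus\{0\}$ of $B$ does not contain $0$, so some prime of $B$ avoids it, and so does a minimal prime $\mathfrak{p}$ contained in that prime. Then $R_F$ embeds in the domain $B/\mathfrak{p}$, and comparing transcendence degrees gives $\dim B\ge\dim B/\mathfrak{p}\ge d+1$.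

\emph{The inequality $\ell(I)\le d+1$.} We first show: if $x^bt^k\in\mathcal{R}(I)$ with $k\ge1$, and $b/k\in P$ lies in no compact face, then the class of $x^bt^k$ in $B$ is nilpotent. By Lemma~\ref{lem:minimal}, $b/k-\eta e_i\in P$ for some $i$ and some $\eta>0$. Choose an integer $s$ with $sk\eta\ge1$. Then $sb-e_i\ge sb-sk\eta e_i\in skP$, so the integer vector $sb-e_i$ lies in $skP$, and $x^{sb-e_i}\in\overline{I^{sk}}$ by Lemma~\ref{lem:closure}. So $x^{r(sb-e_i)}\in I^{rsk}$ for some $r\ge1$. Hence $x^{rsb}\in x_i^rI^{rsk}\subseteq\mathfrak{m}I^{rsk}$, which means $(x^bt^k)^{rs}=0$ in $B$.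

Now let $\mathfrak{p}$ be a minimal prime of $B$ and $A'=\{a\in A:x^at\notin\mathfrak{p}\}$. If $A'=\emptyset$, then $B/\mathfrak{p}=\mathbb{K}$. Otherwise $\prod_{a\in A'}x^at\notin\mathfrak{p}$, so this product is not nilpotent, and the barycenter of $A'$ lies in a compact face $F$. Since $F$ is a face, $A'\subseteq F$. The composite $R_F\subseteq\mathcal{R}(I)\to B/\mathfrak{p}$ is then surjective, and $\dim B/\mathfrak{p}\le\dim F+1\le d+1$.
\end{proof}

\section{The ideal $(x,yz)$}\label{sec:example}

Let $S=\mathbb{K}[x,y,z]$ and $I=(x,yz)$. Then $P$ is the set of points above the segment $F=\{(\tau,1-\tau,1-\tau):0\le\tau\le1\}$, and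
\[
sP=\{p\ge0:\ p_1+p_2\ge s,\ p_1+p_3\ge s\};
\]
for a point $p$ of the right-hand side with $s=1$, take $\tau=\min(p_1,1)$. The segment $F$ is the face on which both inequalities are equations, so $d=1$ and $\ell(I)=2$. Theorem~\ref{thm:lower} asks for one frozen coordinate in $\overline{I^k}$ and two in $\overline{I^k}/\overline{I^m}$. The monomials of $\overline{I^k}$ are the $x^{b_1}y^{b_2}z^{b_3}$ with $b_1+\min(b_2,b_3)\ge k$.

\subsection*{A first attempt}
Send $b\in kP\cap\mathbb{Z}^3$ to the lexicographically smallest point of $kP$ below $b$. The constraints $p_1\ge0$, $p_1\ge k-p_2\ge k-b_2$ and $p_1\ge k-p_3\ge k-b_3$ show that the smallest first coordinate is $\tau=\max(0,k-\min(b_2,b_3))$, and the point is $(\tau,k-\tau,k-\tau)\in kF$. For $0\le j<k$ the fiber over $(k-j,j,j)$ is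
\[
\{b:\ b_1\ge k-j,\ \min(b_2,b_3)=j\}.
\]
In the last two coordinates this is a hook, not an orthant. The set of coordinates in which $b$ agrees with its image changes along the fiber: it is $\{2\}$ for $(k-j+1,j,j+1)$, it is $\{3\}$ for $(k-j+1,j+1,j)$, and it is $\{1,2,3\}$ for $(k-j,j,j)$. The cause is that the segment $kF$ meets the planes $p_1=k-j$, $p_2=j$, $p_3=j$ in the same point, whereas a segment in general position meets only one grid plane at a time.

\subsection*{Shifting the grid}
Fix $\gamma\in\mathbb{R}^3_{>0}$ with $\gamma_2<\gamma_3$ and $\gamma_1+\gamma_3<1$, and let $p(b)$ be the lexicographically smallest point of $kP$ below $b+\gamma$. Put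
\[
\mu(b)=\min(b_2+\gamma_2,\,b_3+\gamma_3)=\begin{cases}b_2+\gamma_2,& b_2\le b_3,\\ b_3+\gamma_3,& b_2>b_3.\end{cases}
\]
The same constraints, with $b+\gamma$ in place of $b$, give $p(b)=(\tau,k-\tau,k-\tau)$ with $\tau=\max(0,k-\mu(b))$. If $\min(b_2,b_3)\ge k$, then $p(b)=(0,k,k)$. If $b_2=j<k$ and $b_2\le b_3$, then $p(b)=(k-j-\gamma_2,\,j+\gamma_2,\,j+\gamma_2)$. If $b_3=j<k$ and $b_2>b_3$, then $p(b)=(k-j-\gamma_3,\,j+\gamma_3,\,j+\gamma_3)$. These $2k+1$ points are distinct: each hook has split into two fibers, and
\[
\overline{I^k}=(yz)^kS\ \oplus\ \bigoplus_{j=0}^{k-1}\Bigl(x^{k-j}y^jz^j\,\mathbb{K}[x,z]\ \oplus\ x^{k-j}y^{j+1}z^j\,\mathbb{K}[x,y]\Bigr).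
\]
The frozen coordinate can be read off from $p=p(b)$ alone. For the second type of point, $p-\gamma=(k-j-\gamma_1-\gamma_2,\ j,\ j-(\gamma_3-\gamma_2))$ is an integer only in the second coordinate, which is the frozen one, and rounding $p-\gamma$ up gives the corner $(k-j,j,j)$.

\subsection*{The quotients}
The orthants above meet $\overline{I^m}$ for every $m$, so they are of no use for $\overline{I^k}/\overline{I^m}$. Instead let the level vary. For $b\in\mathbb{N}^3$ the largest $s$ with $b+\gamma\in sP$ is $s(b)=b_1+\gamma_1+\mu(b)$, and the lexicographically smallest point of $s(b)P$ below $b+\gamma$ is $(b_1+\gamma_1,\mu(b),\mu(b))$. The fibers of this map are the exponent sets of $x^iy^jz^j\mathbb{K}[z]$ and $x^iy^{j+1}z^j\mathbb{K}[y]$ with $i,j\ge0$, and $\lfloor s(b)\rfloor=i+j$ on both. One partition of $\mathbb{N}^3$ therefore serves all quotients: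
\[
\overline{I^k}/\overline{I^m}=\bigoplus_{k\le i+j<m}\Bigl(x^iy^jz^j\,\mathbb{K}[z]\ \oplus\ x^iy^{j+1}z^j\,\mathbb{K}[y]\Bigr).
\]

\section{The lower bounds}\label{sec:lower}

\subsection*{The shift}
The shift must be small enough not to change which lattice points lie in $kP$, and generic enough to destroy all coincidences between faces and grid hyperplanes. Fix $\gamma\in\mathbb{R}^n_{>0}$ such that $1,\gamma_1,\dots,\gamma_n$ are linearly independent over $\mathbb{Q}$ and $\alpha_j\cdot\gamma<1$ for all $j\in\mathcal{J}$. Such a $\gamma$ exists: take any positive vector with the independence property and multiply it by a small positive rational number. For all integers $k\ge0$ and all $b\in\mathbb{Z}^n$,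
\begin{equation}\label{eq:shift}
b\in kP\iff b+\gamma\in kP .
\end{equation}
The forward implication holds because $kP$ is upward closed. Conversely, $b+\gamma\in kP$ gives $\alpha_j\cdot b\ge k\beta_j-\alpha_j\cdot\gamma>k\beta_j-1$, and $\alpha_j\cdot b$ and $k\beta_j$ are integers.

\subsection*{The map}
To treat fixed and varying levels together we pass to the closed convex cone
\[
C=\{(p,s)\in\mathbb{R}^n\times\mathbb{R}:\ s\ge0,\ \alpha_j\cdot p\ge s\beta_j\ \forall j\}=\{(p,s):s\ge0,\ p\in sP\}
\]
and to its slices $C_k=\{(p,s)\in C:s=k\}$ for integers $k\ge1$. Let $E$ be either $C$ or some $C_k$, and put $\varepsilon=1$ if $E=C$ and $\varepsilon=0$ if $E=C_k$.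

Write $(p,s)\prec(p',s')$ if $(-s,p_1,\dots,p_n)$ is lexicographically smaller than $(-s',p'_1,\dots,p'_n)$: the level is maximized first, and then the coordinates are minimized in turn. On $C_k$ this is the lexicographic order in $p$. The order $\prec$ is total and is preserved by translations and by positive scalings. This has three consequences.
\begin{itemize}
\item[(L1)] A nonempty compact set has a unique $\prec$-minimum, found by minimizing $-s,p_1,\dots,p_n$ one after the other.
\item[(L2)] If $\xi$ is the minimum of $Q$ and $\xi\pm\omega\in Q$, then $\omega=0$, because otherwise one of $\pm\omega$ is $\prec0$.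
\item[(L3)] If $\xi'\prec\xi$, then $\xi+\eta(\xi'-\xi)\prec\xi$ for all $\eta>0$.
\end{itemize}
For $b\in\mathbb{Z}^n$ let
\[
Q_b=\{(p,s)\in E:\ p\le b+\gamma\},\qquad \Lambda_E=\{b\in\mathbb{Z}^n:Q_b\ne\emptyset\}.
\]
The set $Q_b$ is closed, and it is bounded, since $0\le p\le b+\gamma$ and $0\le s\le\alpha_j\cdot(b+\gamma)/\beta_j$ for an index $j$ with $\beta_j>0$. Since $sP$ is upward closed, a level $s$ allowed in $E$ occurs in $Q_b$ if and only if $b+\gamma\in sP$. For $E=C_k$, \eqref{eq:shift} gives $\Lambda_{C_k}=kP\cap\mathbb{Z}^n$. For $E=C$, the set $Q_b$ is nonempty if and only if $b+\gamma\in0P$, the largest of the $sP$, and \eqref{eq:shift} with $k=0$ gives $\Lambda_C=\mathbb{N}^n$. For $b\in\Lambda_E$ let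
\[
\xi(b)=(p(b),s(b))=\min\nolimits_{\prec}Q_b,\qquad T(b)=\{i:\ p(b)_i=b_i+\gamma_i\}.
\]
We call $T(b)$ the set of \emph{tight} coordinates.

\begin{lemma}\label{lem:position}
For $b\in\Lambda_E$ we have $s(b)>0$, and $p(b)/s(b)$ lies in the relative interior of a compact face of $P$.
\end{lemma}

\begin{proof}
Write $(p,s)=\xi(b)$. If $E=C_k$, then $s=k\ge1$. If $E=C$, take $a\in A$ and $\eta>0$ with $\eta a\le\gamma\le b+\gamma$; then $(\eta a,\eta)\in Q_b$, so $s\ge\eta$. If $p/s-\eta e_i\in P$ for some $i$ and $\eta>0$, then $(p-s\eta e_i,s)$ lies in $Q_b$ and is $\prec(p,s)$, which is impossible. So $p/s$ is minimal, and Lemma~\ref{lem:minimal} applies.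
\end{proof}

\subsection*{Counting tight coordinates}
A priori $T(b)$ depends on $b$ and not only on $\xi(b)$; this was the defect of the first attempt in Section~\ref{sec:example}. The set
\[
X(p)=\{i:\ p_i-\gamma_i\in\mathbb{Z}\}
\]
of shifted grid hyperplanes through $p$ depends on $p$ alone, and $T(b)\subseteq X(p(b))$. We prove equality by squeezing: minimality forces many tight coordinates, and genericity allows few grid hyperplanes.

\begin{lemma}\label{lem:count}
Let $b\in\Lambda_E$, and let $F$ be the compact face with $p(b)/s(b)\in\operatorname{relint}F$. Then $T(b)=X(p(b))$ and $|T(b)|=\dim F+\varepsilon\le d+\varepsilon$.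
\end{lemma}

\begin{proof}
Write $\xi=(p,s)=\xi(b)$, $T=T(b)$, $X=X(p)$, and let $V\subseteq A$ be the set of vertices of $F$. Then $\xi=\sum_{a\in V}s\lambda_a(a,1)$ with all $\lambda_a>0$ and $\sum_a\lambda_a=1$. Let $H\subseteq\mathbb{R}^{n+1}$ be the affine hull of the following integer points: $0$ and the $(a,1)$, $a\in V$, if $E=C$; the $(ka,k)$, $a\in V$, if $E=C_k$. In the first case $H$ is the linear span of the $(a,1)$ and has dimension $\dim F+1$. In the second case $H=k\operatorname{aff}F\times\{k\}$ has dimension $\dim F$. In both cases $\xi\in H$ and $\dim H=\dim F+\varepsilon$. The direction space $L$ of $H$ consists of the vectors $\sum_a\mu_a(a,1)$, with the condition $\sum_a\mu_a=0$ when $E=C_k$.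

\emph{$|T|\ge\dim H$.} We show that the map $L\to\mathbb{R}^T$, $(u,\sigma)\mapsto(u_i)_{i\in T}$, is injective. Let $\omega=(u,\sigma)=\sum_a\mu_a(a,1)\in L$ with $u_i=0$ for all $i\in T$. For small $\eta>0$,
\[
\xi\pm\eta\omega=\sum_{a\in V}(s\lambda_a\pm\eta\mu_a)(a,1)
\]
is a combination with positive coefficients of points of the convex cone $C$, so it lies in $C$. If $E=C_k$, then $\sigma=0$ and the level stays $k$. So $\xi\pm\eta\omega\in E$. Moreover $p\pm\eta u\le b+\gamma$ for small $\eta$: the coordinates in $T$ do not change, and $p_i<b_i+\gamma_i$ for $i\notin T$. Thus $\xi\pm\eta\omega\in Q_b$, and $\omega=0$ by (L2).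

\emph{$|X|\le\dim H$.} Suppose $|X|>\dim H$. Let $y^0,\dots,y^r\in\mathbb{Z}^X$ be the projections to $\mathbb{R}^X$ of the integer points that define $H$. The differences $y^l-y^0$ span a space of dimension at most $\dim H<|X|$, so the linear system $w\cdot(y^l-y^0)=0$, $1\le l\le r$, which has integer coefficients, has a solution $0\ne w\in\mathbb{Q}^X$. The form $w$ takes the constant value $\rho=w\cdot y^0\in\mathbb{Q}$ on the projection of $H$, so $\sum_{i\in X}w_ip_i=\rho$. Then
\[
\sum_{i\in X}w_i\gamma_i=\rho-\sum_{i\in X}w_i(p_i-\gamma_i)\in\mathbb{Q},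
\]
which contradicts the independence of $1,\gamma_1,\dots,\gamma_n$.

Since $T\subseteq X$, we obtain $\dim H\le|T|\le|X|\le\dim H$.
\end{proof}

\subsection*{The fibers}

\begin{proposition}\label{prop:fibers}
Let $b\in\Lambda_E$, $(p,s)=\xi(b)$, $T=T(b)$, and $c_i=\lceil p_i-\gamma_i\rceil$ for all $i$. Then $c\in\mathbb{N}^n$ and
\[
\{b'\in\Lambda_E:\xi(b')=\xi(b)\}=\Omega(c,T).
\]
For every real $M$, only finitely many fibers of $\xi$ have level $s\le M$.
\end{proposition}

\begin{proof}
Note that $c_i=p_i-\gamma_i=b_i$ for $i\in T$, and that an integer $b'_i$ satisfies $b'_i\ge c_i$ if and only if $p_i\le b'_i+\gamma_i$.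

Let $\xi(b')=(p,s)$. By Lemma~\ref{lem:count}, applied to $b'$ and to $b$, we have $T(b')=X(p)=T$. So $b'_i=p_i-\gamma_i=c_i$ for $i\in T$, and $p\le b'+\gamma$ gives $b'_i\ge c_i$ for $i\notin T$.

Conversely, let $b'\in\Omega(c,T)$. Then $p\le b'+\gamma$, so $(p,s)\in Q_{b'}$ and $b'\in\Lambda_E$. To see that $(p,s)$ is the minimum of $Q_{b'}$, drop the constraints that are not tight: let
\[
Q'=\{(p',s')\in E:\ p'_i\le b_i+\gamma_i\text{ for }i\in T\}.
\]
It is convex and contains $Q_{b'}$, since $b'_i=b_i$ on $T$. Suppose $\xi'\in Q'$ and $\xi'\prec\xi=(p,s)$. For $0<\eta\le1$ the point $\xi+\eta(\xi'-\xi)$ lies in $Q'$ and is $\prec\xi$ by (L3). For small $\eta$ it also satisfies the constraints with $i\notin T$, which are strict at $p$, so it lies in $Q_b$. This contradicts the minimality of $\xi$ in $Q_b$. Hence $\xi$ is the minimum of $Q'$, and therefore of $Q_{b'}$.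

The corner $c$ belongs to $\Omega(c,T)\subseteq\Lambda_E\subseteq\mathbb{N}^n$. Finally, $p\in s\operatorname{conv}(A)$ by Lemma~\ref{lem:position}. If $s\le M$, the coordinates of $p$, and hence of $c$, are bounded in terms of $M$ and $A$, so there are finitely many pairs $(c,T)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
(b) Take $E=C_k$. By Lemma~\ref{lem:closure}, $\Lambda_E=kP\cap\mathbb{Z}^n$ is the set of exponents of the monomials in $\overline{I^k}$. By Proposition~\ref{prop:fibers} with $M=k$ and Lemma~\ref{lem:count}, the fibers of $\xi$ partition it into finitely many orthants with at most $d$ frozen coordinates. Lemma~\ref{lem:dictionary} and Proposition~\ref{prop:spread} give $\operatorname{sdepth}(\overline{I^k})\ge n-d=n-\ell(I)+1$.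

(a) Take $E=C$. Since $\prec$ maximizes the level first, $s(b)=\max\{s\ge0:b+\gamma\in sP\}$ for $b\in\mathbb{N}^n$. The sets $sP$ decrease in $s$, so for every integer $r\ge0$, Lemma~\ref{lem:closure} and \eqref{eq:shift} give
\[
x^b\in\overline{I^r}\iff b\in rP\iff b+\gamma\in rP\iff s(b)\ge r .
\]
Hence the set of exponents of the monomials in $\overline{I^k}\setminus\overline{I^m}$ is $\{b\in\mathbb{N}^n:k\le s(b)<m\}$. The level $s(b)$ is a coordinate of $\xi(b)$, so this set is a union of fibers of $\xi$, and of finitely many by Proposition~\ref{prop:fibers} with $M=m$. Each fiber is an orthant with at most $d+1$ frozen coordinates. So $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\ge n-d-1=n-\ell(I)$.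
\end{proof}

Each property of $\gamma$ has a definite role. Positivity and smallness give the two directions of \eqref{eq:shift}, and positivity also gives $s(b)>0$. Independence over $\mathbb{Q}$ is used only for $|X|\le\dim H$; for $I=(x,yz)$, a shift with $\gamma_2=\gamma_3$ brings the hooks back, since $\mu(b)$ then depends only on $\min(b_2,b_3)$. The integral closure enters only through Lemma~\ref{lem:closure}, which says that membership of a monomial is decided by the polyhedron. Without it the first inequality in \eqref{eq:conj} fails.

\begin{example}\label{ex:needed}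
Let $I=(x^4,\ y^4z^4,\ x^2y^2z^3,\ x^2y^3z^2)\subset\mathbb{K}[x,y,z]$. The exponents $(2,2,3)$ and $(2,3,2)$ lie above $(2,2,2)=\frac12(4,0,0)+\frac12(0,4,4)$. So $P$ is the set of points above the segment from $(4,0,0)$ to $(0,4,4)$, and this segment is the face on which $2p_1+p_2+p_3$ takes its minimum $8$. The compact faces are the segment and its endpoints, so $\ell(I)=2$ and $n-\ell(I)=1$. The monomial $u=x^3y^2z^2$ is divisible by none of the generators, while $xu$, $yu$, $zu$ are divisible by $x^4$, $x^2y^3z^2$, $x^2y^2z^3$, respectively. An orthant that contains $(3,2,2)$ and has a free coordinate $i$ also contains $(3,2,2)+e_i$, an exponent of $I$. By Lemma~\ref{lem:dictionary}, $\operatorname{sdepth}(S/I)=0<1$. Here $u\in\overline{I}\setminus I$, because $(3,2,2)\ge(2,2,2)$.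
\end{example}

\section{Sharpness}\label{sec:sharp}

The lower bounds in Theorem~\ref{thm:sharp} are Theorem~\ref{thm:lower}. Both upper bounds come from the number of lattice points on a largest compact face. Fix a compact face $F$ with $\dim F=d$, take $v,h$ from Lemma~\ref{lem:weight}, and put $N_m=|mF\cap\mathbb{Z}^n|$ for $m\ge1$. Among the vertices of $F$ choose affinely independent points $a_0,\dots,a_d$. The points $\sum_im_ia_i$ with $m_i\in\mathbb{N}$ and $\sum_im_i=m$ are distinct lattice points of $mF$. Hence
\begin{equation}\label{eq:count}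
N_m\ge\binom{m+d}{d}\ge\frac{m^d}{d!}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
We must show $\operatorname{sdepth}(\overline{I^k})\le n-d$ for large $k$. For $d=0$ this holds for every module. Let $d\ge1$, and suppose that $kP\cap\mathbb{Z}^n$ is partitioned into orthants with at most $d-1$ frozen coordinates. The idea is that every lattice point of $kF$ is a corner, and that there is no room for so many corners.

Let $b\in kF\cap\mathbb{Z}^n$, and let $\Omega(c,T)$ be the orthant of the partition that contains $b$. Then $c\le b$, and $c\in kP$ gives $v\cdot c\ge kh=v\cdot b$. So $b-c\ge0$ and $v\cdot(b-c)\le0$, and $v>0$ forces $c=b$. Let $b\ne b'$ be two such points whose orthants have the same set $T$. The orthants $\Omega(b,T)$ and $\Omega(b',T)$ are different members of the partition, hence disjoint. If $b_i=b'_i$ for all $i\in T$, the componentwise maximum of $b$ and $b'$ would lie in both. So for fixed $T$ the point $b$ is determined by $(b_i)_{i\in T}\in\{0,\dots,kD\}^T$, where $D$ is the largest coordinate of a vertex of $F$. There are at most $2^n$ sets $T$, and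 therefore $N_k\le2^n(kD+1)^{d-1}$. For large $k$ this contradicts \eqref{eq:count}. Lemma~\ref{lem:dictionary} gives $\operatorname{sdepth}(\overline{I^k})\le n-d=n-\ell(I)+1$.
\end{proof}

For $I=(x,y,z)$, the decomposition in Section~\ref{sec:intro} has Stanley depth $2$, while $n-\ell(I)+1=1$; so the restriction to large $k$ cannot be dropped.

In (ii) the exponent $k$ is fixed, so counting corners on $kF$ gives nothing as $m$ grows. The growing quantity is $N_m$, which counts monomials that are removed from the module. A Hilbert series for the weight $v$ detects them: they are the monomials of lowest weight in $\overline{I^m}$, and they enter with a negative sign into a series that a decomposition with few frozen coordinates makes nonnegative.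

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
For $\Lambda\subseteq\mathbb{N}^n$ let $H_\Lambda(q)=\sum_{b\in\Lambda}q^{v\cdot b}\in\mathbb{Z}[[q]]$, which is well defined since $v>0$; it is the Hilbert series for the grading $\deg x_i=v_i$. Put $\Pi(q)=\prod_{i=1}^n(1-q^{v_i})$. Summing geometric series gives
\begin{equation}\label{eq:orthant}
H_{\Omega(c,T)}(q)\,\Pi(q)=q^{v\cdot c}\prod_{i\in T}(1-q^{v_i}).
\end{equation}
Let $\Lambda_r=rP\cap\mathbb{Z}^n$ and $K_r=H_{\Lambda_r}\Pi$. Each $K_r$ is a polynomial: $K_0=1$, and for $r\ge1$ the set $\Lambda_r$ is a finite disjoint union of orthants by the proof of Theorem~\ref{thm:lower}(b), so \eqref{eq:orthant} applies.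

Fix $k$, let $m>k$, and suppose $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\ge n-d$. By Lemma~\ref{lem:dictionary}, $\Lambda_k\setminus\Lambda_m$ is a disjoint union of finitely many orthants $\Omega(c_l,T_l)$ with $|T_l|\le d$. By \eqref{eq:orthant},
\begin{equation}\label{eq:positive}
\frac{K_k(q)-K_m(q)}{(1-q)^d}=\sum_lq^{v\cdot c_l}\prod_{i\in T_l}\frac{1-q^{v_i}}{1-q}\cdot\frac{1}{(1-q)^{d-|T_l|}} .
\end{equation}
Since $(1-q^{v_i})/(1-q)=1+q+\dots+q^{v_i-1}$ and $d-|T_l|\ge0$, the right-hand side has nonnegative coefficients. We compute the coefficient of $q^{mh}$ on the left.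

By Lemma~\ref{lem:weight}, $H_{\Lambda_m}=N_mq^{mh}+(\text{higher terms})$. The series $\Pi/(1-q)^d$ has constant term $1$, so the coefficient of $q^{mh}$ in $K_m/(1-q)^d$ is $N_m$.

Let $\kappa$ be the sum of the absolute values of the coefficients of $K_k$; it does not depend on $m$. If $d\ge1$, the coefficient of $q^e$ in $(1-q)^{-d}$ is the number of ways to write $e$ as an ordered sum of $d$ elements of $\mathbb{N}$. It is at most $(e+1)^{d-1}$, since the first $d-1$ summands determine the last. So the coefficient of $q^{mh}$ in $K_k/(1-q)^d$ is at most $\kappa(mh+1)^{d-1}$, and by \eqref{eq:count} the coefficient of $q^{mh}$ in \eqref{eq:positive} is at most $\kappa(mh+1)^{d-1}-m^d/d!$. This is negative for large $m$. If $d=0$, the coefficient of $q^{mh}$ in $K_k$ is zero once $mh>\deg K_k$, and the coefficient in \eqref{eq:positive} is $-N_m\le-1$. In both cases we have a contradiction for large $m$, so $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\le n-d-1=n-\ell(I)$. The last assertion of the theorem is the case $k=0$.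
\end{proof}

\begin{example}
For $I=(x,yz)$ we have $d=1$, $v=(2,1,1)$, $h=2$ and $N_m=m+1$. With $k=0$, the coefficient of $q^{2m}$ in $(1-K_m)/(1-q)$ is $1-(m+1)<0$, so $\operatorname{sdepth}(S/\overline{I^m})=1$ for every $m\ge1$. Two orthants without frozen coordinates always meet, so Stanley depth $3$ is possible only for a principal ideal; since $x^k$ and $(yz)^k$ lie in $\overline{I^k}$ and have no common divisor, $\operatorname{sdepth}(\overline{I^k})=2$ for every $k\ge1$. The decompositions of $\overline{I^k}$ and of $S/\overline{I^m}$ in Section~\ref{sec:example} are therefore optimal.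
\end{example}

\begin{thebibliography}{9}

\bibitem{BA}
C. Bivi\`a-Ausina, \emph{The analytic spread of monomial ideals}, Comm. Algebra 31 (2003).

\bibitem{SF}
S. A. Seyed Fakhari, \emph{Stanley depth of the integral closure of monomial ideals}, arXiv:1205.6971 (2012).

\end{thebibliography}
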